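# The index set of $C[0,1]$ among computable Banach spaces is $\Pi^0_4$-complete

## 1. Matching finite pieces: a $\Pi^0_2$ guess and three test cases

Somebody hands us a program that computes a norm on a countable vector space over $\mathbb Q$. We complete the space and ask whether the result is linearly isometric to $C[0,1]$ with the supremum norm. How many alternating number quantifiers does it take to express "yes"?

First the setting. Fix a uniformly computable list of all linear spaces over $\mathbb Q$ and all potential partial computable norms on them. This gives a uniformly computable enumeration $B_0,B_1,\dots$ of (partial) computable normed linear spaces. Call $i$ a *valid index* if the potential norm of $B_i$ is total and is in fact a norm. Then $B_i$ is a computable normed space, and its completion $\overline{B_i}$ is a computable Banach space. Let $\cong$ denote linear isometric isomorphism, and put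
$$I=\{i : i\text{ is a valid index and }\overline{B_i}\cong C[0,1]\}.$$
Invalid indices are excluded from $I$. Saying "there is an isometry" gives the crude bound $\Sigma^1_1$. It is known that $I$ is arithmetical, in fact $\Sigma^0_7$. The question, from Franklin, Hölzl, Melnikov, Ng and Turetsky, "Computable classifications of continuous, transducer, and regular functions" (arXiv:2010.09499), is the conjecture that $I$ is $\Pi^0_6$.

Here is an optimistic first guess. A Banach space is seen through its finite pieces, so compare finite pieces up to $\varepsilon$. Let $Y_0$ be a computable normed $\mathbb Q$-space with completion $Y$; for $Y=C[0,1]$ take the piecewise linear functions with rational breakpoints and values. Say that $B$ and $Y_0$ *match locally* if for every tuple $x_1,\dots,x_k\in B$ and every rational $\varepsilon>0$ there are $y_1,\dots,y_k\in Y_0$ with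
$$\Bigl|\,\bigl\|\textstyle\sum_l r_lx_l\bigr\|-\bigl\|\sum_l r_ly_l\bigr\|\,\Bigr|<\varepsilon\quad\text{for all real } r \text{ with }\textstyle\sum_l|r_l|=1, \tag{1}$$
and the same holds with the roles of $B$ and $Y_0$ exchanged.

For given $x,y,\varepsilon$, (1) is a $\Sigma^0_1$ statement. Indeed, the difference of norms in (1) is Lipschitz in $r$ for the $\ell_1$-norm, with any rational constant $L\ge\max\|x_l\|+\max\|y_l\|$. Every point of the $\ell_1$-sphere is within $2k/D$ of a point of the sphere whose coordinates are multiples of $1/D$: round each $|r_l|$ down to a multiple of $1/D$, and add the total deficit, which is a multiple of $1/D$ smaller than $k/D$, to one coordinate. So (1) holds iff for some $D$ the difference is smaller than $\varepsilon-2kL/D$ in absolute value at the finitely many grid points. Hence local matching is $\Pi^0_2$, and the guess is that $I$ is $\Pi^0_2$.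

**Test 1: $Y=\mathbb R$, $Y_0=\mathbb Q$.** Let $x_1,x_2\in B$. Matched rationals $y_1,y_2$ satisfy $r_1y_1+r_2y_2=0$ for some $r$ with $|r_1|+|r_2|=1$, so $\|r_1x_1+r_2x_2\|<\varepsilon$. Let $\varepsilon\to0$; by compactness of the sphere, $x_1,x_2$ are linearly dependent over $\mathbb R$. So $\dim\overline B\le1$. The exchanged condition, for the tuple $y_1=1$, gives a nonzero $x\in B$. So $\overline B\cong\mathbb R$, and the guess works.

**Test 2: $Y=\ell_\infty^2$, $Y_0=\mathbb Q^2$.** The same argument with three vectors gives $\dim\overline B\le2$. The exchanged condition for the two unit vectors, with $\varepsilon=1/n$, gives bounded pairs $(x_1^n,x_2^n)$. A subsequence converges in the finite-dimensional space $\overline B$ to $(x_1,x_2)$ with $\|r_1x_1+r_2x_2\|=\max(|r_1|,|r_2|)$. So $\overline B\cong\ell^2_\infty$, and the guess works again.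

**Test 3: $Y=C[0,1]$.** Now it fails. Let $K=\{0\}\cup\{1/n:n\ge1\}$ and let $B$ consist of the rational-valued functions on $K$ that are constant near $0$. Its completion is $C(K)$. Let $K_1,K_2$ be any two infinite compact metric spaces and $f_1,\dots,f_k\in C(K_1)$. Choose $t_1,\dots,t_N\in K_1$ such that every $t\in K_1$ has a $t_i$ with $|f_l(t)-f_l(t_i)|<\varepsilon/2$ for all $l$. Choose continuous $b_i:K_2\to[0,1]$, $i\le N$, with disjoint supports and $\max b_i=1$; these exist since $K_2$ is infinite. Put $y_l=\sum_if_l(t_i)b_i$. Then $\|\sum_lr_ly_l\|=\max_i|\sum_lr_lf_l(t_i)|$, which is within $\frac\varepsilon2\sum|r_l|$ of $\|\sum_lr_lf_l\|$. Approximating the $y_l$ by elements of a dense subspace, we see that $B$ matches $C[0,1]$ locally. But $C(K)\not\cong C[0,1]$. An onto linear isometry preserves extreme points of the unit ball. In $C[0,1]$ a function $f$ of norm $\le1$ with $|f(x)|<1$ somewhere is the midpoint of $f\pm$ a small bump, so the extreme points have $|f|\equiv1$ and are only $\pm1$. In $C(K)$ every $f$ with $|f|\equiv1$ is extreme, and there are infinitely many of these.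

So local matching does not see how the points of the underlying space hang together. A correct formula must recover the space $[0,1]$ itself. We shall see that this costs exactly two more quantifiers.

## 2. $\Pi^0_4$-completeness, and how the formulas are read

**Theorem.** $I$ is $\Pi^0_4$. In particular $I$ is $\Pi^0_6$, so the conjecture is true. Moreover $I$ is $\Pi^0_4$-hard under $m$-reducibility, and hardness is witnessed by valid indices only. So $I$ is $\Pi^0_4$-complete, and $\Pi^0_4$ is the optimal bound.

Sections 3–7 prove the upper bound, which settles the conjecture; Sections 8–11 prove hardness.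

**Norms.** Elements of $B_i$ are coded by natural numbers, with operations and equality computable uniformly in $i$. A potential norm, on input $(x,n)$, returns, if it halts, a rational that should lie within $2^{-n}$ of $\|x\|$. Validity says four things: all computations halt; the approximations are consistent; the closed norm axioms (triangle inequality, homogeneity) hold; and for every $x$, either $x=0$ or some approximation confirms $\|x\|>0$. The first and last are $\Pi^0_2$, and the middle two are $\Pi^0_1$ once everything halts. So validity is $\Pi^0_2$. For valid $i$, strict inequalities between rational combinations of norms of elements of $B=B_i$ are $\Sigma^0_1$, and non-strict ones are $\Pi^0_1$. We write $X=\overline B$, a real Banach space. A $\mathbb Q$-linear isometry between real Banach spaces is continuous, hence $\mathbb R$-linear.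

**Jumps.** Recall $\Sigma_n(0')=\Sigma^0_{n+1}$ and $\Pi_n(0')=\Pi^0_{n+1}$. A real is $0'$-*computable* if a machine with oracle $0'$ approximates it within $2^{-n}$ for every $n$; strict inequalities between such reals are $\Sigma_1(0')$. A point of $X$ is $0'$-*computable* if a machine with oracle $0'$ finds, for each $n$, an element of $B$ within $2^{-n}$ of it.

**Reading convention.** Let $A'$ be a set of indices. A statement about $(i,\vec n)$ is called $\Sigma_1$ (respectively $\Sigma_1(0')$) *on $A'$* if one machine (respectively one machine with oracle $0'$), given $(i,\vec n)$ with $i\in A'$, halts iff the statement is true. In a formula, such a statement stands for "the machine halts on $(i,\vec n)$", which makes sense for all $i$; $\Pi_1$ statements are negations of these. So each formula defines a set of the indicated complexity and has the intended meaning when $i\in A'$. The final formula will be a conjunction, and the meaning of each conjunct is needed only for those $i$ that satisfy the earlier ones.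

## 3. Units: finding the constant function $1$ with oracle $0'$

An isometry does not know which element of $X$ is the constant function $1$, so we must find it from the norm alone, up to sign.

**Definition.** For $\varepsilon\ge0$, $u\in X$ is an *$\varepsilon$-unit* if $\|u\|\le1+\varepsilon$ and
$$\max(\|u+g\|,\|u-g\|)\ge1+\|g\|-\varepsilon\quad\text{for all }g\in B. \tag{2}$$

By density, (2) then holds for all $g\in X$. For $u\in B$ and rational $\varepsilon$, being an $\varepsilon$-unit is $\Pi^0_1$, since the failure of (2) at $g$ consists of two strict inequalities. If $u$ is an $\varepsilon$-unit, so is $-u$, and an $\varepsilon$-unit is an $\varepsilon'$-unit for $\varepsilon'\ge\varepsilon$. Onto linear isometries between Banach spaces preserve $\varepsilon$-units.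

Two examples. In the Euclidean plane there is no $0$-unit: $g=0$ forces $\|u\|=1$, and for $g\perp u$ with $\|g\|=t>0$ we get $\|u\pm g\|=\sqrt{1+t^2}<1+t$. In $\ell_\infty^2=C(\{0,1\})$ all four points $(\pm1,\pm1)$ are $0$-units, by part (a) below, so there the unit is not determined up to sign.

**Lemma 1.** Let $K\neq\emptyset$ be compact metrizable.

(a) If $|v|\equiv1$ on $K$ and $\|u-v\|\le\varepsilon$, then $u$ is an $\varepsilon$-unit of $C(K)$.

(b) If $u$ is an $\varepsilon$-unit of $C(K)$, then $1-\varepsilon\le|u|\le1+\varepsilon$ on $K$.

(c) If $K$ is connected, $\varepsilon<1$ and $u,v$ are $\varepsilon$-units, then $\min\|u\pm1\|\le\varepsilon$ and $\min\|u\pm v\|\le2\varepsilon$.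

**Proof.** (a) At each point the larger of $|v+g|,|v-g|$ is $|v|+|g|$. So $\max(\|v+g\|,\|v-g\|)=\|\,|v|+|g|\,\|=1+\|g\|$. Replacing $v$ by $u$ changes these norms by at most $\varepsilon$, and $\|u\|\le1+\varepsilon$.

(b) The upper bound is in the definition. Let $x\in K$, $\delta>0$. By Urysohn's lemma there is a continuous $b:K\to[0,1]$ with $b(x)=1$ and $b=0$ where $|u|\ge|u(x)|+\delta$. For $t>0$,
$$1+t-\varepsilon\le\max\|u\pm tb\|\le\max(\|u\|,\ |u(x)|+\delta+t),$$
because where $b=0$ we have $|u\pm tb|=|u|\le\|u\|$, and elsewhere $|u|<|u(x)|+\delta$. For large $t$ the entry $\|u\|$ is too small, so $|u(x)|+\delta\ge1-\varepsilon$. Let $\delta\to0$.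

(c) By (b), $u$ and $v$ vanish nowhere, so each has constant sign on the connected $K$. With suitable signs, $\pm u$ and $\pm v$ take values in $[1-\varepsilon,1+\varepsilon]$, so they are within $\varepsilon$ of $1$. $\square$

We now impose two conditions.

* **(C1)** $\forall n\ge1\ \exists u\in B$: $u$ is a $2^{-n}$-unit.
* **(C2)** $\forall n\ge1\ \forall u,v\in B$: if $u,v$ are $2^{-n}$-units, then $\|u-v\|\le2^{1-n}$ or $\|u+v\|\le2^{1-n}$.

(C1) is $\Pi^0_3$. In (C2) the matrix says "not $\Pi^0_1$, or $\Pi^0_1$", so (C2) is $\Pi^0_2$. Let $A$ be the set of valid $i$ satisfying (C1) and (C2); it is $\Pi^0_3$. If $i\in I$, identify $X$ with $C[0,1]$. Elements of $B$ within $2^{-n}$ of $1$ are $2^{-n}$-units by Lemma 1(a), and (C2) is Lemma 1(c). So $I\subseteq A$.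

**The unit $e$.** Let $i\in A$. The purpose of (C2) is that the unit need not be guessed by an existential quantifier: $0'$ can find it. Let $u_1$ be the first $2^{-1}$-unit in $B$. For $n\ge2$ let $u_n$ be the first $2^{-n}$-unit in $B$ with $\|u_n-u_{n-1}\|\le2^{2-n}$. Both requirements are $\Pi^0_1$, hence decidable from $0'$. Such a $u_n$ exists: if $w\in B$ is a $2^{-n}$-unit, then $w$ and $u_{n-1}$ are both $2^{-(n-1)}$-units, so by (C2) at $n-1$ one of $\pm w$ is within $2^{1-(n-1)}=2^{2-n}$ of $u_{n-1}$, and it is also a $2^{-n}$-unit. Put $e=\lim u_n$. Then
$$\|e-u_n\|\le\sum_{m>n}2^{2-m}=2^{2-n}=:\delta_n. \tag{3}$$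
Passing to the limit in the definition, $e$ is a $0$-unit; taking $g=0$ gives $\|e\|=1$. So $e$ is a $0'$-computable point, uniformly in $i\in A$.

## 4. The state space and its extreme boundary

Next we represent $X$ as a space of functions in which $e$ becomes the constant $1$. Fix $i\in A$. Let
$$S=\{\varphi\in X^*:\|\varphi\|\le1,\ \varphi(e)=1\}.$$
In the weak* topology $S$ is compact (Banach–Alaoglu), convex, and metrizable because $X$ is separable. Elements of $X$ act on $S$ as continuous affine functions $\varphi\mapsto\varphi(f)$, and we write $f(\varphi)$ for $\varphi(f)$. Put $M(f)=\max_Sf$, and let $E$ be the weak* closure of the set $\operatorname{ext}S$ of extreme points.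

**Example.** Let $X=\mathbb R\oplus\mathbb R^2$ with $\|(r,v)\|=|r|+\|v\|_2$ and $e=(1,0)$. This $e$ is a $0$-unit, since $\max_\pm(|1\pm s|+\|v\|_2)=1+|s|+\|v\|_2$. Functionals $(s,w)$ have norm $\max(|s|,\|w\|_2)$. So $S=\{(1,w):\|w\|_2\le1\}$ is a disc, $E$ is its boundary circle, and $M(r,v)=r+\|v\|_2$. Here $X$ is a three-dimensional subspace of $C(E)$; the task of Section 5 is to exclude such cases.

**Lemma 2.** $S\ne\emptyset$ and $\|g\|=\max_S|g|$ for $g\in X$. Hence
$$M(f)=\|f+Re\|-R\quad\text{whenever }R\ge\|f\|. \tag{4}$$
Restriction $X\to C(E)$ is a linear isometric embedding with $e\mapsto1$ and $M(f)=\max_Ef$, and $X$ separates the points of $E$.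

**Proof.** Let $g\in X$. As $e$ is a $0$-unit, $\|e+\sigma g\|\ge1+\|g\|$ for some $\sigma\in\{1,-1\}$. By Hahn–Banach take $\varphi$ of norm one with $\varphi(e+\sigma g)=\|e+\sigma g\|$. Since $\varphi(e)\le1$ and $\varphi(\sigma g)\le\|g\|$, both are equalities. So $\varphi\in S$ and $|\varphi(g)|=\|g\|$, while $|g|\le\|g\|$ on $S$ trivially. If $R\ge\|f\|$, then $f+R\ge0$ on $S$, so $\|f+Re\|=\max_S(f+R)=M(f)+R$. By the Krein–Milman theorem, $\operatorname{ext}S\ne\emptyset$ and a continuous affine function on $S$ attains its maximum at an extreme point. Applied to $f$ this gives $M(f)=\max_Ef$; applied to $g$ and $-g$ it gives $\|g\|=\max_E|g|$. Finally, distinct functionals differ at some element of $X$. $\square$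

By (4), $M(x)$ is a $0'$-computable real, uniformly in $i\in A$ and $x\in B$; also $M$ is $1$-Lipschitz and $M(x+re)=M(x)+r$.

**The case $X\cong C[0,1]$.** Let $\Phi:X\to C[0,1]$ be an onto linear isometry. Then $\Phi(e)$ is a $0$-unit, so $|\Phi(e)|\equiv1$ by Lemma 1(b), and $\Phi(e)=\pm1$ by connectedness. Replacing $\Phi$ by $-\Phi$ if necessary, we may identify $X=C[0,1]$ with $e=1$. By the Riesz theorem $S$ consists of the signed measures of total variation at most $1$ and total mass $1$, that is, of the probability measures. Its extreme points are the point evaluations, which form a compact set homeomorphic to $[0,1]$. So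
$$X=C[0,1],\quad e=1,\quad E=[0,1],\quad M=\max. \tag{5}$$

The norm of $X$ tells us about maxima of single elements over $E$. We will need maxima of $\min_jf_j$, which is usually not an element of $X$. The next lemma says that if such a minimum is large somewhere on $E$, an element of $X$ below all $f_j$ can witness it. It is here that extreme points matter.

**Lemma 3.** Let $f_1,\dots,f_k\in X$ and $c\in\mathbb R$. If $\min_jf_j(\varphi)>c$ for some $\varphi\in E$, then there is $h\in B$ with $M(h-f_j)<0$ for all $j$ and $M(h)>c$.

**Proof.** The condition on $\varphi$ is open, so we may take $\varphi\in\operatorname{ext}S$. Put $w=\min_jf_j$, choose $c<c'<w(\varphi)$ and $R\ge\max_j\|f_j\|$. Each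
$$G_j=\{(\psi,r):\psi\in S,\ f_j(\psi)\le r\le R\}$$
is compact and convex in $(X^*,w^*)\times\mathbb R$, so $G=\operatorname{conv}\bigcup_jG_j$ is compact and convex: it is the image of the compact set of weights times $\prod_jG_j$ under a continuous map.

*$(\varphi,c')\notin G$.* Suppose $(\varphi,c')=\sum_j\lambda_j(\psi_j,r_j)$ is a convex combination with $(\psi_j,r_j)\in G_j$. By extremality $\psi_j=\varphi$ whenever $\lambda_j>0$, so $r_j\ge f_j(\varphi)\ge w(\varphi)>c'$ for these $j$. Then $c'=\sum\lambda_jr_j>c'$, a contradiction.

*Separation.* The continuous linear functionals on $(X^*,w^*)\times\mathbb R$ are given by pairs $(x,s)\in X\times\mathbb R$. By Hahn–Banach there is such a pair with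
$$\varphi(x)+sc'<\psi(x)+sr\quad\text{for all }(\psi,r)\in G.$$
As $(\varphi,w(\varphi))\in G$ and $w(\varphi)>c'$, we get $s>0$; normalize $s=1$. Let $h=(\varphi(x)+c')e-x$. Taking $r=f_j(\psi)$, we get $h(\psi)=\varphi(x)+c'-\psi(x)<f_j(\psi)$ for all $\psi\in S$ and all $j$, and $h(\varphi)=c'>c$. By compactness $M(h-f_j)<0$, and $M(h)\ge c'>c$. As $M$ is $1$-Lipschitz, these strict inequalities survive approximating $h$ by an element of $B$. $\square$

## 5. Absolute values, and when $X$ is all of $C(E)$

By Stone–Weierstrass, a closed subspace of $C(E)$ that contains $1$, separates points and is closed under $|\cdot|$ is all of $C(E)$. So we want to say "$|f|\in X$ for all $f$". The bound $g\ge|f|-\varepsilon$ is expressible by $M$. For $g\le|f|+\varepsilon$ we say that no $h$ lying below both $g-f$ and $g+f$ exceeds $\varepsilon$, and let Lemma 3 supply the $h$.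

* **(C3)** $\forall f\in B\ \forall\varepsilon\in\mathbb Q^+\ \exists g\in B$: $M(f-g)\le\varepsilon$, $M(-f-g)\le\varepsilon$, and for all $h\in B$: $M(h-g+f)\ge0$ or $M(h-g-f)\ge0$ or $M(h)\le\varepsilon$.

The part after $\exists g$ is $\Pi_1(0')$ on $A$, so (C3) is $\Pi_3(0')=\Pi^0_4$.

**Lemma 4.** If $i\in A$ and (C3) holds, then $X=C(E)$ via restriction, with $e=1$, and $E$ is connected. Conversely, (C3) holds if $X\cong C[0,1]$.

**Proof.** *$X=C(E)$.* Given $f\in B$ and $\varepsilon$, let $g$ be as in (C3). The first two inequalities say $g\ge|f|-\varepsilon$ on $E$. If $\min(g-f,g+f)>\varepsilon$ somewhere on $E$, Lemma 3 with $c=\varepsilon$ gives $h\in B$ with $M(h-g+f)<0$, $M(h-g-f)<0$, $M(h)>\varepsilon$, contradicting (C3). So $g-|f|\le\varepsilon$ on $E$. Thus $|f|$ is a uniform limit of elements of the image of $X$. The image is complete, hence closed, so it contains $|f|$ for $f\in B$, and by continuity for all $f\in X$. As $\max(f,g)=\frac12(f+g+|f-g|)$, the image is a closed vector sublattice containing $1$ and separating points. By the lattice Stone–Weierstrass theorem it is $C(E)$.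

*Connectedness.* Suppose $E=D\sqcup D'$ with $D,D'$ nonempty and clopen. Approximate $1$ and $1_D-1_{D'}$ within $\frac14$ by $u,v\in B$. By Lemma 1(a) these are $2^{-2}$-units. Since $\|1\pm(1_D-1_{D'})\|=2$, we get $\min\|u\pm v\|\ge2-\frac12=\frac32>\frac12=2^{1-2}$, contradicting (C2).

*Converse.* Use (5). Given $f,\varepsilon$, choose $g\in B$ with $\|g-|f|\|<\varepsilon$. Then $\pm f-g\le|f|-g<\varepsilon$. If $h\in B$ and $M(h-g+f)<0$, $M(h-g-f)<0$, then $h<g-|f|<\varepsilon$ pointwise, so $M(h)\le\varepsilon$. $\square$

In the disc example of Section 4, $f=(0,v)$ with $v\neq0$ restricts on the circle to $w\mapsto\langle v,w\rangle$, whose absolute value is not of the form $r+\langle v',w\rangle$: it is even in $w$, so $v'=0$, but it is not constant. So $X$ is not closed under $|\cdot|$ there.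

## 6. Maxima of lattice terms at the cost of one jump

To say anything about the topology of $E$ we must compute $\Theta(f_1,\dots,f_k)=\max_E\min_jf_j$.

**The direct approach.** By Lemma 3, $\Theta(f_1,\dots,f_k)>c$ iff there is $h\in B$ with $M(h-f_j)<0$ for all $j$ and $M(h)>c$; conversely, such an $h$ shows $f_j>h>c$ at a maximum point of $h$ on $E$. Since $M$ is $0'$-computable, this is $\Sigma_1(0')$. But then "$\Theta<c$", which says "$\neg(\Theta>c')$ for some rational $c'<c$", is only $\Sigma_2(0')$. In the condition (C4) of the next section, parts (a) and (b) would become $\Sigma_2(0')$ and part (c) would become $\Pi_2(0')$. So (C4), of the form $\forall\exists(\text{a}\wedge\text{b}\wedge\text{c})$, would be $\Pi_4(0')=\Pi^0_5$. That would settle the conjecture, but it is one jump above $\Pi^0_4$. The loss comes from evaluating $M$ exactly, which already uses $0'$, and then putting $\exists h$ on top. The way out is to replace $e$ by an approximation $u_n\in B$. Then the search for $h$ is a plain $\Sigma^0_1$ question, which one call to $0'$ answers, and the price is an error that we control.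

**Lemma 5.** Uniformly for $i\in A$ satisfying (C3), $\Theta(f_1,\dots,f_k)$ is a $0'$-computable real for $f_j\in B+\mathbb Qe$. Hence so is $\max_Et$ for every term $t$ built from elements of $B\cup\mathbb Qe$ by linear operations over $\mathbb Q$, $\max$ and $\min$.

**Proof.** **Step 1: set up the $\Sigma^0_1$ question.** $\Theta$ changes by at most $\max_j\|f_j-f_j'\|$ when the $f_j$ are replaced by $f_j'$. So we may replace $e$ in the $f_j$ by $u_l$ with $l$ large, and assume $f_j\in B$. Take $R\in\mathbb Q$ with $R\ge\max_j\|f_j\|+1$, and $n$ so large that $4R\delta<1$, where $\delta=\delta_n$ is from (3). For rational $c$ let $Q(c)$ be the $\Sigma^0_1$ statement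
$$\exists h\in B:\quad\|h\|<R,\quad\|h-f_j+2Ru_n\|<2R\ (\forall j),\quad\|h+Ru_n\|>R+c. \tag{6}$$
If $\|h\|<R$, then $h-f_j+2R>0$ and $h+R>0$ on $E$, so
$$\|h-f_j+2Re\|=2R+\max_E(h-f_j),\qquad\|h+Re\|=R+\max_Eh. \tag{7}$$

**Step 2: $Q(c)$ implies $\Theta>c-3R\delta$.** Let $h$ be a witness. Replacing $u_n$ by $e$ in (6) costs at most $2R\delta$ and $R\delta$ respectively, so by (7) $\max_E(h-f_j)<2R\delta$ and $\max_Eh>c-R\delta$. At a maximum point of $h$ every $f_j$ exceeds $h-2R\delta>c-3R\delta$.

**Step 3: $\Theta>c+4R\delta$ implies $Q(c)$.** As $X=C(E)$ and $B$ is dense, there is $h\in B$ within $\frac14R\delta$ of $\min_jf_j-\frac52R\delta$. Then: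

* $\|h\|\le R-1+\frac{11}4R\delta<R$;
* $h-f_j\le-\frac94R\delta$ on $E$, so by (7) $\|h-f_j+2Ru_n\|\le2R-\frac94R\delta+2R\delta<2R$;
* $\|h+Ru_n\|\ge R+\max_Eh-R\delta\ge R+\Theta-\frac{11}4R\delta-R\delta>R+c$.

**Step 4: read off $\Theta$.** Note $|\Theta|\le R-1$ and $R\ge1$. Since $-2R+4R\delta<-2R+1\le-(R-1)\le\Theta$, Step 3 gives $Q(-2R)$. If $Q(2R)$ held, Step 2 would give $\Theta>2R-3R\delta>2R-1\ge R$, which is false. So along a rational grid in $[-2R,2R]$ with steps at most $R\delta$, the oracle $0'$ finds neighbors $c<c'\le c+R\delta$ with $Q(c)$ true and $Q(c')$ false. Then $c-3R\delta<\Theta\le c'+4R\delta\le c+5R\delta$. As $n\to\infty$, $R\delta_n\to0$.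

**Step 5: terms.** Multiplication by $r\ge0$ commutes with $\max$ and $\min$, and multiplication by $r<0$ interchanges them. Addition distributes over both, and they distribute over each other. So $t$ can be rewritten effectively as $\max_\alpha\min_\beta f_{\alpha\beta}$ with $f_{\alpha\beta}\in B+\mathbb Qe$, and $\max_Et=\max_\alpha\Theta((f_{\alpha\beta})_\beta)$. $\square$

## 7. Recognizing an arc among continua

By Lemma 4 it remains to recognize when the continuum $E$ (compact, connected, metrizable) is an arc. Recall that a point $x$ of a continuum $E$ is a *cut point* if $E\setminus\{x\}$ is disconnected. In $[0,1]$ only the endpoints are non-cut points, in a circle all points are, and a triod has exactly its three tips. Classical theorems of R. L. Moore say that a nondegenerate metric continuum has at least two non-cut points, and that one with exactly two is homeomorphic to $[0,1]$ (Nadler, *Continuum Theory*, Ch. VI; Willard, *General Topology*, §28).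

A natural condition is that $E$ admits a function $p$ such that the preimages of short intervals have small diameter. This excludes circles: with the usual metric, every continuous real function on a circle takes equal values at two antipodal points. But it does not exclude the closed topologist's sine curve $\{0\}\times[-1,1]\cup\{(x,\sin\frac1x):0<x\le1\}$. Choose a small $x_0$ with $\sin\frac1{x_0}=1$, send $(x,y)$ with $x\le x_0$ to $(0,y)$, and glue the rest of the graph on at $(0,1)$. This is a continuous map onto an arc whose fibers have diameter at most $x_0$; by compactness the preimages of sufficiently short subarcs are hardly larger. So connectedness of the small pieces has to be added. Asking that each preimage be connected is too much, though: in $C[0,1]$ the function $p$ is only an approximation to the identity, and it may cross the boundary level of a piece three times, which splits off a bit. The remedy is to use a wide piece $L_\nu$ and a narrower piece $O_\nu$, and to ask only that $O_\nu$ lie in one component of $L_\nu$.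

For $p\in B$, $N\ge1$, $0\le\nu<N$ put
$$L_\nu=\{x\in E:\tfrac{\nu-1}N\le p(x)\le\tfrac{\nu+2}N\},\qquad O_\nu=\{x\in E:\tfrac\nu N-\tfrac1{4N}<p(x)<\tfrac{\nu+1}N+\tfrac1{4N}\}\subseteq L_\nu.$$

* **(C4)** For all finite $F\subset B$ and rational $\eta>0$ there are $N\ge1$, $p\in B$ with: (a) $-\frac1{4N}<p<1+\frac1{4N}$ on $E$; (b) for all $\nu<N$ and $f\in F$ there is $c\in\mathbb Q$ with $|f-c|<\eta$ on $L_\nu$; (c) for no $\nu<N$ is there $q\in B$ with $|q|>1$ on $L_\nu$ such that $q>0$ somewhere on $O_\nu$ and $q<0$ somewhere on $O_\nu$.
* **(C5)** $\exists f\in B$: $M(f)+M(-f)>0$.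

**Complexity.** Work on the set of $i\in A$ satisfying (C3). Put $w_\nu=\max(\frac{\nu-1}N-p,\ p-\frac{\nu+2}N,\ 0)$, so $w_\nu\ge0$ and $L_\nu=\{w_\nu=0\}$. For continuous $G$ on $E$,
$$G<0\text{ on }L_\nu\iff\exists m\in\mathbb N\ \max_E(G-mw_\nu)<0,$$
because the compact sets $\{G-mw_\nu\ge0\}$ decrease in $m$ with intersection $L_\nu\cap\{G\ge0\}$, so if the intersection is empty, one of them is; the reverse direction is clear. Apply this with $G=|f-c|-\eta$ and with $G=1-|q|$, where $|y|=\max(y,-y)$ and rational constants are multiples of $e$. The statement "$q>0$ somewhere on $O_\nu$" is $\Theta(q,\ p-\frac\nu N+\frac1{4N},\ \frac{\nu+1}N+\frac1{4N}-p)>0$, and for $q<0$ use $-q$. By Lemma 5 all of these are $\Sigma_1(0')$. So (a) and (b) are $\Sigma_1(0')$ and (c) is $\Pi_1(0')$. Hence (C4) is $\Pi_3(0')=\Pi^0_4$, and (C5) is $\Sigma_1(0')$.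

**Lemma 6.** If $X\cong C[0,1]$, then (C4) and (C5) hold. Conversely, if $i\in A$ and (C3), (C4), (C5) hold, then $E$ is homeomorphic to $[0,1]$, so $X\cong C[0,1]$.

**Proof of necessity.** Use (5). Given $F,\eta$, let $N$ be such that each $f\in F$ oscillates by less than $\eta/2$ on intervals of length $4/N$, and let $p\in B$ with $\|p-\mathrm{id}\|<\frac1{8N}$. Then (a) holds. $L_\nu$ lies in an interval of length at most $\frac3N+\frac1{4N}<\frac4N$, so (b) holds with a rational $c$ within $\eta/2$ of one value of $f$ there. Let $J_\nu=(\frac\nu N-\frac3{8N},\frac{\nu+1}N+\frac3{8N})\cap[0,1]$. If $x\in O_\nu$, then $x$ differs from $p(x)$ by less than $\frac1{8N}$, so $x\in J_\nu$. If $x\in J_\nu$, then $\frac\nu N-\frac1{2N}<p(x)<\frac{\nu+1}N+\frac1{2N}$, so $x\in L_\nu$. Thus $O_\nu\subseteq J_\nu\subseteq L_\nu$ with $J_\nu$ connected. A $q$ with $|q|>1$ on $L_\nu$ has constant sign on $J_\nu$, hence on $O_\nu$, so (c) holds. (C5) is clear.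

**Proof of sufficiency.** By Lemma 4, $X=C(E)$ with $E$ a metrizable continuum, and by (C5) $E$ has more than one point. Fix a metric $d$ on $E$.

**Step 1: small connected pieces, and a map with small fibers.** *Let $\zeta>0$. We show: (i) $E$ is a finite union of closed connected sets of diameter $\le\zeta$; (ii) there is a continuous $p:E\to\mathbb R$ all of whose fibers have diameter $\le\zeta$.*

Since $B$ is dense in $C(E)$, it separates points. So the compact set $\{(x,y):d(x,y)\ge\zeta\}$ is covered by finitely many sets $\{(x,y):|f(x)-f(y)|>2\eta_f\}$ with $f\in F\subset B$ and rational $\eta_f>0$. Let $\eta=\min\eta_f$ (or $F=\emptyset$, $\eta=1$ if the compact set is empty). Any set on which every $f\in F$ varies by at most $2\eta$ has diameter $\le\zeta$. Take $N,p$ from (C4). By (b), each $f\in F$ varies by less than $2\eta$ on $L_\nu$, so $\operatorname{diam}L_\nu\le\zeta$. By (a), the $O_\nu$ cover $E$. From now on use only those $\nu$ with $O_\nu\neq\emptyset$.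

All points of $O_\nu$ lie in one component $D_\nu$ of $L_\nu$. Otherwise, since in a compact space components are quasi-components, $L_\nu=D\sqcup D'$ with $D,D'$ closed and both meeting $O_\nu$. By Tietze's theorem there is a continuous function on $E$ equal to $2$ on $D$ and $-2$ on $D'$. An element $q\in B$ within $\frac12$ of it has $|q|>1$ on $L_\nu$ and takes both signs on $O_\nu$, contradicting (c).

The sets $D_\nu\supseteq O_\nu$ are closed, connected, of diameter $\le\zeta$ and cover $E$: this is (i). Points with equal $p$-value lie in a common $O_\nu\subseteq L_\nu$: this is (ii).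

**Step 2: $E$ is locally connected.** Let $x\in E$, $\zeta>0$ and take the $D_\nu$ of Step 1. The union of those $D_\nu$ containing $x$ is connected, has diameter $\le2\zeta$, and contains the open set $E\setminus\bigcup_{x\notin D_\nu}D_\nu\ni x$. So every point has arbitrarily small connected neighborhoods. If $U$ is open, $C$ is a component of $U$ and $x\in C$, then a connected neighborhood of $x$ inside $U$ lies in $C$. So components of open sets are open.

**Step 3: there are no three non-cut points.** In the triod, (ii) fails for small $\zeta$, because one of the three tips has a $p$-value between those of the other two, and this value is taken again on the path joining them. We make this work in general. Suppose $a,b,c$ are distinct non-cut points. We first find a continuum joining $a$ and $c$ that misses $b$.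

$E\setminus\{b\}$ is connected. Each $x\in E\setminus\{b\}$ has a connected open neighborhood whose closure avoids $b$: the component of $x$ in the ball of radius $d(x,b)/2$ about $x$, which is open by Step 2. In a connected space with an open cover, the set of points that can be joined to $a$ by a finite chain of cover elements (consecutive ones meeting) is open with open complement, hence is everything. So a finite chain of such neighborhoods joins $a$ to $c$, and the union of their closures is a compact connected $C_b\subseteq E\setminus\{b\}$ containing $a$ and $c$. Define $C_a\ni b,c$ and $C_c\ni a,b$ likewise.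

Let $0<\zeta<\min(d(a,C_a),d(b,C_b),d(c,C_c))$ and take $p$ as in (ii). One of $p(a),p(b),p(c)$ lies weakly between the other two; by symmetry let it be $p(b)$. As $p(C_b)$ is an interval containing $p(a)$ and $p(c)$, some $y\in C_b$ has $p(y)=p(b)$. By (ii), $d(y,b)\le\zeta<d(b,C_b)$, a contradiction.

**Step 4: conclusion.** $E$ is a nondegenerate metric continuum with at most two non-cut points. By Moore's theorems it has exactly two and is homeomorphic to $[0,1]$. So $X=C(E)\cong C[0,1]$. $\square$

Together, $I$ is the set of $i\in A$ satisfying (C3), (C4) and (C5). Here $A$ is $\Pi^0_3$, (C3) and (C4) are $\Pi^0_4$, and (C5) is $\Sigma_1(0')=\Sigma^0_2$. So $I\in\Pi^0_4\subseteq\Pi^0_6$, and the conjecture is proved.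

## 8. Hairpins: a gadget that records $\liminf c$

For hardness we use the standard meaning of "list of all potential norms on all spaces": from a program for a partial computable norm on $\mathbb Q^{(\omega)}$ (finitely supported sequences) one computes an index of it.

**What has to be coded.** Let $P^*\in\Pi^0_4$. Since $\{e:W_e\text{ infinite}\}$ is $\Pi^0_2$-complete, there is a computable $g$ with $j\in P^*\iff\forall k\,\exists m\,(W_{g(j,k,m)}\text{ infinite})$. Let $c_{j,k}(s)$ be the least $m\le s$ such that $W_{g(j,k,m)}$ receives a new element at stage $s$, and $s$ if there is none. If $W_{g(j,k,m)}$ is infinite, then $c_{j,k}(s)\le m$ for infinitely many $s$, so some value is taken infinitely often. If the value $m$ is taken infinitely often, then at all such stages $s>m$ the set $W_{g(j,k,m)}$ grows, so it is infinite. Hence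
$$j\in P^*\iff\forall k\ \liminf_sc_{j,k}(s)<\infty. \tag{8}$$

For one computable $c:\omega\to\omega$ we want a space that looks like $C$ of an arc if $\liminf c<\infty$, and that contains infinitely many "long excursions" if $c\to\infty$; an arc of finite length has no room for these. So keep a stack of excursions and remove those in positions $\ge c(s)$ at stage $s$. The obstacle is that nothing can be removed from a computable normed space: the norms of elements already present have been announced. The way around it is to make each excursion a *hairpin*, which runs along an existing stretch of the arc and back and on which every function copies its values there. Such a hairpin can later be folded onto the stretch it copies without changing any norm.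

**The construction.** We build finite linear orders $(P_s,<_s)$ with $P_s\subseteq P_{s+1}$ as sets; the order may be rearranged. There is an element $o$, with *bar* $=\{p:p\ge o\}$, and a last element $z$. There is a *stack* of hairpins $H^0<H^1<\dots<H^{k_s-1}$, disjoint order-intervals lying below $o$. Each hairpin point $p$ has a fixed *twin* $\tau(p)\in\text{bar}\setminus\{z\}$. The remaining points are *base points*. Start with $P_0=\{a<o<w<z\}$, bar $\{o,w,z\}$, empty stack. Stage $s$ has three steps.

1. **(Pop)** If $c(s)<k_s$, kill all $H^l$ with $l\ge c(s)$: each of their points $p$ is moved into the bar, immediately after $\tau(p)$ and before the next old bar element (points with equal twin are placed in some fixed order). All other relations are unchanged.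
2. **(Midpoints)** Between any two consecutive $p<q$ add a new point $p*q$. If $p,q\in$ bar, it is a bar point. If $p,q$ are in the same hairpin, it belongs to that hairpin, with twin the bar-smaller of $\tau(p),\tau(q)$. Otherwise it is a base point.
3. **(Push)** If $o=y_0<\dots<y_r$ are all bar points except $z$, insert immediately before $o$ a new top hairpin $y_0'<\dots<y_r'<y_r''<\dots<y_0''$ with $\tau(y_l')=\tau(y_l'')=y_l$.

The result is $P_{s+1}$. The description of the parts is preserved: popped points land in the bar, a midpoint strictly inside a hairpin joins it, the midpoint just below $o$ is a base point, twins are never $z$, and a new hairpin is inserted above all older ones. Also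
$$k_{s+1}=\min(k_s,c(s))+1. \tag{9}$$
Bar points, base points, and points of hairpins that are never killed never move relative to each other; $a$ is always least and $z$ always greatest.

**Functions.** A real function $f$ is extended over new points by $f(p*q)=\frac12(f(p)+f(q))$ and $f(y')=f(y'')=f(y)$; a pop adds no points. This *canonical extension* is linear and positive, and it preserves constants and the sup norm, since every new value is a copy or an average of old ones. Iterating, a function on $P_s$ extends to $P=\bigcup_sP_s$. Let $X_s\subset\ell_\infty(P)$ be the set of extensions of functions on $P_s$; then $X_s\subseteq X_{s+1}$.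

**Example.** Always $c_{j,k}(0)=0$, and $k_0=0$, so nothing is popped at stage $0$. After the midpoints the order is $a<a*o<o<o*w<w<w*z<z$. Then the hairpin $o'<(o*w)'<w'<(w*z)'<(w*z)''<w''<(o*w)''<o''$ is pushed just before $o$. The function with values $0,0,1,0$ at $a,o,w,z$ has values
$$0,\,0,\ \big[\,0,\tfrac12,1,\tfrac12,\tfrac12,1,\tfrac12,0\,\big],\ 0,\tfrac12,1,\tfrac12,0$$
along $P_1$, the hairpin being in brackets. If $c(1)=0$, the hairpin is folded in and the values become $0,0,0,0,0,\frac12,\frac12,\frac12,1,1,1,\frac12,\frac12,\frac12,0$: the same set of values, one rise and one fall, steps at most $\frac12$. If $c(1)=1=k_1$, the hairpin stays. For $c(s)=s$ we get $k_s=s$ and nothing is ever popped.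

**Combining gadgets.** For fixed $j$, do this with $c=c_{j,k}$ for each $k$, giving $P^{(k)},X^{(k)}_s,a_k,o_k,\dots$. Let $B^j$ consist of all $f=(f_k)_k$ with $f_k\in\bigcup_sX^{(k)}_s$ rational-valued, $f_k(z_k)=f_{k+1}(a_{k+1})$ for all $k$, and, for some $n$ and $\lambda\in\mathbb Q$, $f_k\equiv\lambda$ for all $k\ge n$. Put $\|f\|=\sup_k\|f_k\|_\infty$, the sup norm on $\Pi=\bigsqcup_kP^{(k)}$. An element is coded by $n$, $\lambda$ and, for $k<n$, a stage $s$ and finitely many rational values on $P^{(k)}_s$. After passing to common stages, equality, linear dependence and the (rational) norm are computable, uniformly in $j$. $B^j$ is infinite-dimensional, as different blocks carry linearly independent elements. Choosing a basis greedily gives, uniformly in $j$, a computable isomorphism $B^j\cong\mathbb Q^{(\omega)}$. So there is a computable function giving a valid index of $B^j$. By (8) it remains to show two things: if $\liminf_sc_{j,k}(s)<\infty$ for all $k$, then $\overline{B^j}\cong C[0,1]$ (Sections 9 and 10); if $\lim_sc_{j,k}(s)=\infty$ for some $k$, then not (Section 11).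

## 9. One gadget with $\liminf c=m<\infty$: everything folds into an arc

**Step 1: the limit order.** Fix $s_0$ with $c(s)\ge m$ for $s\ge s_0$. From stage $s_0$ on, hairpins in stack positions $<m$ are never killed. For $s\ge s_0$, (9) gives: if $k_s\le m$ then $k_{s+1}=k_s+1$; if $k_s\ge m$ then $k_{s+1}\ge m+1$. So there is $s_1\ge s_0$ with $k_s\ge m+1$ for all $s\ge s_1$. Let $t_1<t_2<\dots$ be the stages $t\ge s_1$ with $c(t)=m$; there are infinitely many. After step 1 of stage $t_n$ exactly $m$ hairpins exist, all permanent. Let $Q_n$ be $P_{t_n}$ with the order after step 1 of stage $t_n$, and $Q_n^+$ the ordered set after step 2 of stage $t_n$. Points of $Q_n^+$ lie in the bar, the base, or permanent hairpins, hence never move afterwards. So $Q_n\subset Q_n^+\subset Q_{n+1}$ as ordered sets, and $P=\bigcup_nQ_n$ receives a linear order $<$.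

**Step 2: folding does not create oscillation.** Between stages $t_n$ and $t_{n+1}$ many hairpins come and go. The next lemma says that the points they leave behind between two neighbors $r<r'$ carry only values between those at $r$ and $r'$.

**Lemma 7.** Let $R=Q_n^+$ and $g:R\to\mathbb R$, extended canonically to $P$ (from step 3 of stage $t_n$ on). If $r<r'$ are consecutive in $R$ and $p\in P$, $r\le p\le r'$, then $g(p)\in\operatorname{conv}\{g(r),g(r')\}$.

**Proof.** Let $R\cap\text{bar}=\{o=r_0<\dots<r_l=z\}$ and let $\rho$ be the predecessor of $o$ in $R$. Call hairpins pushed from step 3 of stage $t_n$ on *new*. They are inserted immediately before $o$, so they lie between $\rho$ and $o$. The other hairpins existing from then on are the $m$ permanent ones. For a bar point $y\ne z$ let $i(y)$ be the $i$ with $y\in[r_i,r_{i+1})$; for $p$ in a new hairpin let $i(p)=i(\tau(p))$. Bar points do not move relative to each other and twins are fixed, so these indices never change. Put $C_i=\operatorname{conv}\{g(r_i),g(r_{i+1})\}$. We claim that after every step, from step 2 of stage $t_n$ on: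

(i) Bar points in $[r_i,r_{i+1}]$ have $g$-value in $C_i$.

(ii) Points $p$ of new hairpins have $g(p)\in C_{i(p)}$. If $p,q$ are neighbors (in either order) in a new hairpin and $i(p)<i(q)$, then $i(q)=i(p)+1$ and $g(q)=g(r_{i(q)})$. The first and last point of a new hairpin have $g$-value $g(o)$.

(iii) If $r<r'\le o$ are consecutive in $R$, all current points of $[r,r']$ not in new hairpins have $g$-value in $\operatorname{conv}\{g(r),g(r')\}$.

After step 2 of stage $t_n$ the current set is $R$ and there are no new hairpins, so the claim is trivial. We check that each kind of step preserves it.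

*Pop.* Only new hairpins are killed. A killed $p$ with $i=i(p)$ is placed after $\tau(p)\in[r_i,r_{i+1})$ and before the next old bar element, which is $\le r_{i+1}$. So $p\in(r_i,r_{i+1})$, and $g(p)\in C_i$ by (ii). Thus (i) persists. (ii) persists for the remaining hairpins. For (iii), points are only removed from below $o$, and these lie in new hairpins.

*Push.* (i) and (iii) are unaffected. Let $y_0<\dots<y_r$ be the bar points other than $z$. The copies of $y_l$ have value $g(y_l)\in C_{i(y_l)}$ by (i). If $y_l,y_{l+1}$ have different indices and $i=i(y_l)$, then $y_l<r_{i+1}\le y_{l+1}<z$, and $r_{i+1}$ is a bar point; as $y_l,y_{l+1}$ are consecutive in the bar, $y_{l+1}=r_{i+1}$, which has index $i+1$. This gives the condition on neighbors, on both strands. The neighbors $y_r',y_r''$ have equal index. The first and last points are copies of $y_0=o$.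

*Midpoints, (i).* A new bar point in $[r_i,r_{i+1}]$ is the midpoint of two bar points, consecutive in the bar. As all $r_0,\dots,r_l$ are in the bar, both lie in $[r_i,r_{i+1}]$, and their values are in $C_i$.

*Midpoints, (ii).* Let $p,q$ be neighbors in a new hairpin and $h=p*q$ (or $q*p$). If $i(p)=i(q)=i$, then $h$ has index $i$ and $g(h)\in C_i$. Otherwise we may assume $i(p)=i$, $i(q)=i+1$, $g(q)=g(r_{i+1})$. Then $\tau(p)<r_{i+1}\le\tau(q)$, so the rule "bar-smaller" gives $\tau(h)=\tau(p)$ and $i(h)=i$. Also $g(p)\in C_i$ and $g(q)=g(r_{i+1})\in C_i$, so $g(h)\in C_i$. The neighbors $p,h$ have equal index, and $h,q$ satisfy the condition since $g(q)=g(r_{i+1})$. First and last points of hairpins are unchanged.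

*Midpoints, (iii).* If $r'\ne o$, no new hairpin meets $[r,r']$, and a new point of $[r,r']$ is the midpoint of two points of $[r,r']$. Now let $(r,r')=(\rho,o)$, and let $h=p*q$ with $p,q\in[\rho,o]$ not in a common new hairpin. If $p$ (or $q$) lies in a new hairpin, it is an end point of it, since hairpins are order-intervals; so its value is $g(o)$. Otherwise its value is in $\operatorname{conv}\{g(\rho),g(o)\}$ by (iii). Hence so is $g(h)$.

This proves the claim. Finally, let $p\in P$, $r\le p\le r'$ as in the lemma, and choose $n'>n$ with $p\in Q_{n'}$. After step 1 of stage $t_{n'}$ there are no new hairpins, and the order is that of $P$. Since $o\in R$, either $r\ge o$ and (i) applies to $p$, or $r'\le o$ and (iii) applies to $p$. $\square$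

**Step 3: functions become continuous.** The order $(P,<)$ is countable, and dense because of the midpoints, with endpoints $a,z$. By Cantor's theorem, for any $\alpha<\beta$ we may fix an order isomorphism $\theta$ of $P$ onto a dense subset of $[\alpha,\beta]$ containing the endpoints. Let $f\in\bigcup_sX_s$, say $f\in X_{t_n}$. For $n'\ge n$ let $\Delta_{n'}$ be the maximal difference of $f$ over consecutive points of $Q_{n'}$. Over consecutive points of $Q_{n'}^+$ it is $\frac12\Delta_{n'}$. By Lemma 7 with $g=f|_{Q_{n'}^+}$, $f$ oscillates by at most $\frac12\Delta_{n'}$ on $P\cap[r,r']$ for $r<r'$ consecutive in $Q_{n'}^+$. Consecutive points of $Q_{n'+1}\supset Q_{n'}^+$ lie in one such $[r,r']$, so $\Delta_{n'+1}\le\frac12\Delta_{n'}$ and $\Delta_{n'}\to0$. Two points of $\theta(P)$ closer than the minimal gap of $\theta(Q_{n'}^+)$ lie in the same or adjacent intervals, so their $f\circ\theta^{-1}$-values differ by at most $\Delta_{n'}$. Hence $f\circ\theta^{-1}$ is uniformly continuous and extends to $\hat f\in C[\alpha,\beta]$ with $\|\hat f\|=\|f\|$.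

## 10. If $j\in P^*$, the blocks concatenate to $C[0,1]$

Let $j\in P^*$. By (8), Section 9 applies to every gadget. Use $\theta_k$ from $P^{(k)}$ into $[1-2^{-k},1-2^{-k-1}]$, and map $f\in B^j$ to the function equal to $\hat f_k$ on this interval for each $k$, with value $\lambda$ at $1$. The matching conditions $f_k(z_k)=f_{k+1}(a_{k+1})$ and the eventual constancy make this a well-defined $\mathbb Q$-linear isometry into $C[0,1]$.

**Dense range.** Let $F\in C[0,1]$, $\varepsilon>0$. Choose $n\ge1$ with $\|F-F'\|\le\varepsilon$, where $F'(x)=F(\min(x,1-2^{-n}))$. Choose rationals $\rho_k$ within $\varepsilon$ of $F'(1-2^{-k})$ for $k\le n$, and put $f_k\equiv\lambda=\rho_n$ for $k\ge n$; this is within $\varepsilon$ of $F'$ on $[1-2^{-n},1]$. For $k<n$ choose a set $R=Q_{n'}^+$ of gadget $k$ so late that $F'$ oscillates by at most $\varepsilon$ between images of consecutive points of $R$; this is possible since $\bigcup_{n'}\theta_k(Q_{n'})$ is dense in the $k$-th interval. Let $f_k$ on $R$ be rational, within $\varepsilon$ of $F'\circ\theta_k$, with $f_k(a_k)=\rho_k$ and $f_k(z_k)=\rho_{k+1}$, and extend canonically. Then $f_k\in X_s^{(k)}$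 for $s=t_{n'}+1$. Between the images of consecutive $r<r'$ in $R$, Lemma 7 puts $\hat f_k$ into $\operatorname{conv}\{f_k(r),f_k(r')\}$. Both values are within $\varepsilon$ of values of $F'$ which are within $\varepsilon$ of $F'(x)$ for $x$ in between. So $|\hat f_k-F'|\le2\varepsilon$ on the $k$-th interval. The matching conditions hold, so $f\in B^j$, and its image is within $3\varepsilon$ of $F$.

Hence the isometry extends to an onto linear isometry $\overline{B^j}\to C[0,1]$.

## 11. If some $c_{j,k}\to\infty$: infinitely many long intervals in $[0,1]$

Let $\lim_sc_{j,k}(s)=\infty$ and suppose, for contradiction, that $\Phi:\overline{B^j}\to C[0,1]$ is an onto linear isometry.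

**Step 1: normalize $\Phi$.** We have $\overline{B^j}\subset\ell_\infty(\Pi)$ isometrically, and the constant $1\in B^j$ satisfies $\max(\|1+g\|,\|1-g\|)=1+\|g\|$ for all $g$. So $1$ is a $0$-unit, $\Phi(1)$ is a $0$-unit of $C[0,1]$, and $\Phi(1)=\pm1$ by Lemma 1. We may assume $\Phi(1)=1$. In both spaces
$$f\ge0\iff\big\|\,\|f\|1-f\,\big\|\le\|f\|.$$
Indeed, if $f\ge0$ then $0\le\|f\|-f\le\|f\|$, and conversely $\|f\|-f\le\|f\|$ gives $f\ge0$. So $\Phi$ and $\Phi^{-1}$ are positive.

**Step 2: points of the gadget are points of $[0,1]$.** Write $P=P^{(k)}$, $a=a_k$, and so on. Let $p\in P\setminus\{a,z\}$. We claim there is exactly one $\theta(p)\in[0,1]$ with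
$$f(p)=(\Phi f)(\theta(p))\quad\text{for all }f\in\overline{B^j}. \tag{10}$$
The functional $F\mapsto(\Phi^{-1}F)(p)$ is positive with value $1$ at $1$, so by the Riesz theorem it is given by a probability measure $\mu_p$ on $[0,1]$. We show that it is a point mass. Let $f\in B^j$, and choose $u$ with $p\in P_u$ and $f_k\in X_u^{(k)}$. Let $g\in B^j$ be given by $g(p)=1$, $g=0$ on $P_u\setminus\{p\}$, extended canonically, and $g_l=0$ for $l\ne k$; the matching conditions hold as $p\ne a,z$. Then
$$\pm(f-f(p)1)\le2\|f\|(1-g)\quad\text{on }\Pi.$$
On the other blocks and on $P_u\setminus\{p\}$ the right side is $2\|f\|$, and at $p$ both sides are $0$; from $P_u$ the inequality passes to $P$ by positivity of the canonical extension. Hence $|\Phi f-f(p)|\le2\|f\|(1-\Phi g)$ on $[0,1]$. Since $\int\Phi g\,d\mu_p=g(p)=1$,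
$$\int|\Phi f-f(p)|\,d\mu_p\le2\|f\|(1-g(p))=0.$$
As $B^j$ is countable, $\mu_p$-almost every $x$ satisfies $\Phi f(x)=f(p)$ for all $f\in B^j$. As $\Phi(B^j)$ is dense in $C[0,1]$, it separates points, so there is exactly one such $x=:\theta(p)$. By continuity (10) holds for all $f\in\overline{B^j}$.

**Step 3: there are infinitely many permanent hairpins.** Let $l\in\omega$, and let $c(s)>l$ for all $s\ge s_0$. For $s\ge s_0$, (9) gives: if $k_s\le l$ then $k_{s+1}=k_s+1$; if $k_s\ge l+1$ then $k_{s+1}\ge l+2$. So position $l$ is eventually occupied, and since pops no longer reach it, then forever by the same hairpin. This holds for every $l$.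

**Step 4: each permanent hairpin gives an interval.** Let $H$ be permanent and let $o',w'$ be the copies of $o,w$ on its first strand. For $u$ after the stage at which $H$ was pushed, let $A_u=A_u(H)$ be the set of points of $H\cap P_u$ between $o'$ and $w'$ inclusive, and $A=A(H)=\bigcup_uA_u$. Since $H$ is an order-interval and is never popped, and pushes insert only next to $o$, the set $A_{u+1}$ is $A_u$ plus the midpoints of consecutive points. So for $f\in B^j$ the maximal difference of $f$ over consecutive points of $A_u$ is halved at each step for $u$ large, and tends to $0$. By density it tends to $0$ for all $f\in\overline{B^j}$. Apply this to $f=\Phi^{-1}(\mathrm{id})$, for which (10) gives $f(p)=\theta(p)$: the steps of $\theta$ along $A_u$ tend to $0$. Hence $J_H:=\overline{\theta(A)}$ is an interval, because a gap of $\theta(A)$ would be jumped across by some consecutive pair of $A_u$ for all large $u$.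

**Step 5: these intervals are long.** Let $f_0\in B^j$ be $1$ at $w$, $0$ at $a,o,z$ (on $P_0^{(k)}$), and $0$ on the other blocks. For every permanent $H$, $\Phi f_0(\theta(o'))=f_0(o')=f_0(o)=0$ and $\Phi f_0(\theta(w'))=f_0(w')=f_0(w)=1$. By uniform continuity of $\Phi f_0$ there is $\delta>0$, independent of $H$, with $|J_H|\ge\delta$.

**Step 6: they do not overlap.** Let $H\ne H'$ be permanent and $u$ large. Let $g\in B^j$ be $1$ on $A_u(H)\setminus\{o',w'\}\ne\emptyset$, $0$ on the rest of $P_u$, and $0$ on the other blocks. Then $g=0$ on $A_u(H')$, hence on $A(H')$, so $\Phi g=0$ on $\theta(A(H'))$ by (10), and on its closure $J_{H'}$. On the other hand $g>0$ on $A(H)\setminus\{o',w'\}$. This is by induction on $v\ge u$: $g\ge0$, and of any two consecutive points of $A_v(H)$ at least one is different from $o',w'$ and so has $g>0$, hence all new midpoints have $g>0$. If $J_H\cap J_{H'}$ contained a nonempty open interval $V$, then $\theta(A(H))$, being dense in $J_H$, would meet $V$ in infinitely many points, and $\Phi g>0$ at all of them except possibly $\theta(o'),\theta(w')$. This contradicts $\Phi g=0$ on $J_{H'}$.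

So $[0,1]$ contains infinitely many pairwise non-overlapping intervals of length at least $\delta>0$, which is impossible. Hence $\overline{B^j}\not\cong C[0,1]$.

With Section 10, $j\in P^*$ iff the computed valid index of $B^j$ lies in $I$. So $I$ is $\Pi^0_4$-hard, as witnessed by valid indices only, and with Section 7 it is $\Pi^0_4$-complete. $\blacksquare$
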